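# Twisted cocenters of Ariki–Koike algebras and centers in type $G(r,p,n)$

## 1. The twisted cocenter of an algebra with an automorphism

Let $R$ be a commutative ring, $H$ an associative unital $R$-algebra, and $\sigma'$ an $R$-algebra automorphism of $H$.

**Definition 1.** Let $[H,H]_{\sigma'}$ be the $R$-span of all elements $hh'-h'\sigma'(h)$ with $h,h'\in H$. The *twisted cocenter* of $(H,\sigma')$ is the $R$-module $C(H,\sigma')=H/[H,H]_{\sigma'}$. The *twisted center* is $Z(H,\sigma')=\{z\in H: zh=\sigma'(h)z\text{ for all }h\in H\}$.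

For $\sigma'=\mathrm{id}$ these are $H/[H,H]$ and the center. We write $\equiv$ for equality in the twisted cocenter. One computes in it with a single rule: a factor at the left end may be moved to the right end, at the price of applying $\sigma'$,
$$hh'\equiv h'\sigma'(h).\tag{1}$$
If $h$ is invertible and $\sigma'(h)=h$, then $y=h\cdot(h^{-1}y)$ gives
$$y\equiv h^{-1}yh .\tag{2}$$

**Example 1.** Let $H=\mathrm{Mat}_N(F)$ over a field $F$ and $\sigma'(h)=uhu^{-1}$. The condition $zh=uhu^{-1}z$ says that $u^{-1}z$ is central, so $Z(H,\sigma')=Fu$. On the other side, $h\mapsto\mathrm{tr}(uh)$ kills $[H,H]_{\sigma'}$, because $\mathrm{tr}(uh'uhu^{-1})=\mathrm{tr}(h'uh)=\mathrm{tr}(uhh')$.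

**Example 2.** Let $H=K[T]/(T^p-c)$ with $c\in K^\times$ and $\sigma'(T)=\varepsilon T$, where $\varepsilon\ne1$ and $\varepsilon^p=1$. Rule (1) gives $T\cdot T^{-1}h\equiv T^{-1}h\cdot\varepsilon T$, so $h\equiv\varepsilon h$ for every $h$ and the twisted cocenter is $0$. The twisted center is also $0$: $zT=\varepsilon Tz$ gives $(1-\varepsilon)Tz=0$, and $T$ is a unit.

Both examples show the two spaces with matching sizes. This is general for symmetric algebras.

**Definition 2.** $H$ is *symmetric* if it is finitely generated projective over $R$ and there is an $R$-linear $\tau:H\to R$ with $\tau(hh')=\tau(h'h)$ such that $z\mapsto\tau(z\,\cdot)$ is an isomorphism $H\to\mathrm{Hom}_R(H,R)$.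

A group algebra (with $\tau$ the coefficient of $1$) and a matrix algebra (with the trace) are symmetric. A split semisimple algebra is symmetric via the sum of its matrix traces.

**Lemma 1.** If $H$ is symmetric, then $z\mapsto\tau(z\,\cdot)$ restricts to an isomorphism $Z(H,\sigma')\to\mathrm{Hom}_R(C(H,\sigma'),R)$. Over a field, with $\dim H<\infty$, the twisted center and the twisted cocenter have the same dimension.

*Proof.* Let $z\in H$. Then $zh=\sigma'(h)z$ for all $h$ if and only if $\tau\big((zh-\sigma'(h)z)h'\big)=0$ for all $h,h'$. Since $\tau(\sigma'(h)zh')=\tau(zh'\sigma'(h))$, this says $\tau\big(z(hh'-h'\sigma'(h))\big)=0$ for all $h,h'$, that is, $\tau(z\,\cdot)$ vanishes on $[H,H]_{\sigma'}$. $\square$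

Here is what the cocenter is for. We shall want an upper bound for the dimension of a twisted center over a field where the algebra is not semisimple. A twisted center is the solution space of a linear system, and such a space is hard to bound from above directly. A twisted cocenter is a quotient, and to bound a quotient from above it is enough to exhibit a spanning set.

## 2. Ariki–Koike algebras, the subalgebra of type $G(r,p,n)$, and specialization

**The algebra.** Let $R$ be a commutative ring, $q\in R^\times$, $\mathrm Q_1,\dots,\mathrm Q_r\in R$, and $f=\prod_{i=1}^r(X-\mathrm Q_i)$. The cyclotomic Hecke algebra of type $G(r,1,n)$, or Ariki–Koike algebra, $H_n=H_n(R)=\mathcal H_{r,n}(q;\mathrm Q_1,\dots,\mathrm Q_r)$ has generators $T_0,\dots,T_{n-1}$ and relations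
$$f(T_0)=0,\quad T_0T_1T_0T_1=T_1T_0T_1T_0,\quad (T_i-q)(T_i+1)=0\ (1\le i\le n-1),$$
$$T_iT_j=T_jT_i\ (0\le i<j-1<n-1),\quad T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1}\ (1\le i<n-1).$$
Put $H_0=R$. Thus $H_1=R[X]/(f)$. For $i\ge1$ we have $T_i^2=(q-1)T_i+q$ and $T_i^{-1}=q^{-1}T_i-(1-q^{-1})$. If all $\mathrm Q_i$ are units, then $f$ has invertible constant term and $T_0$ is invertible. For $i\le n$, the symbol $H_i$ inside $H_n$ denotes the subalgebra generated by $T_0,\dots,T_{i-1}$; it is the image of the abstract $H_i$.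

Permutations compose from right to left, $s_i=(i,i+1)$, and $\mathrm{len}(w)$ is the number of inversions of $w\in S_n$. Recall that $\mathrm{len}(ws_i)=\mathrm{len}(w)+1$ if and only if $w(i)<w(i+1)$, and that (Matsumoto's theorem) there are well-defined $T_w$, products of the $T_i$ along reduced words, with $T_wT_{w'}=T_{ww'}$ whenever $\mathrm{len}(ww')=\mathrm{len}(w)+\mathrm{len}(w')$.

The *Jucys–Murphy elements* are $L_1=T_0$ and $L_{i+1}=q^{-1}T_iL_iT_i$.

**The automorphism.** Let $\zeta\in R^\times$ be such that the multiset $\{\mathrm Q_i\}$ is stable under multiplication by $\zeta$. Then $\prod_i(\zeta T_0-\mathrm Q_i)=\zeta^r\prod_i(T_0-\zeta^{-1}\mathrm Q_i)=\zeta^rf(T_0)=0$, and the other relations are homogeneous in $T_0$. So $\sigma(T_0)=\zeta T_0$, $\sigma(T_i)=T_i$ ($i\ge1$) defines an automorphism of $H_n$, and $\sigma(L_i)=\zeta L_i$. The homomorphism from the abstract $H_i$ to $H_n$ commutes with $\sigma$.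

**The setting of the conjecture.** Let $K$ be a field, $p,d,n\ge1$, $r=pd$, and let $\varepsilon\in K$ be a primitive $p$-th root of unity (so $p1_K\in K^\times$). Let $1\ne\xi\in K^\times$ and $Q_1,\dots,Q_d\in K^\times$. The algebra $\mathcal H_{r,n}(K)$ has Hecke parameter $\xi$ and cyclotomic parameters $Q_j\varepsilon^i$ ($1\le i\le p$, $1\le j\le d$). Let $x$ be an indeterminate, $\mathcal O=K[x]_{(x)}$, and $\mathbb K$ its fraction field. The algebra $\mathcal H_{r,n}(\mathbb K)$ has Hecke parameter $\hat\xi=x+\xi$ and cyclotomic parameters $\hat Q_m=(x^{jn}+Q_j)\varepsilon^i$ for $m=(i-1)d+j$. At $x=0$ one recovers the parameters over $K$. In both cases the automorphism $\sigma$ with $\zeta=\varepsilon$ has order $p$.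

For $F\in\{K,\mathbb K\}$ let $\mathcal H_{r,p,n}(F)$ be the subalgebra generated by $T_0^p$, $T_u:=T_0^{-1}T_1T_0$, $T_1,\dots,T_{n-1}$; this is the cyclotomic Hecke algebra of type $G(r,p,n)$. For $k\in\mathbb Z/p$ the $\sigma$-twisted $k$-center is
$$Z(\mathcal H_{r,n}(F))^{(k)}=\{z: zh=\sigma^k(h)z\text{ for all }h\},$$
which is $Z(\mathcal H_{r,n}(F),\sigma^k)$ in the notation of Section 1.

**Conjecture** (Jun Hu, Shixuan Wang, "Seminormal basis for the cyclotomic Hecke algebra of type $G(r,p,n)$", arXiv:2410.13158 (2024)). For every $k\in\mathbb Z/p$,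
$$\dim_K Z(\mathcal H_{r,n}(K))^{(k)}=\dim_{\mathbb K}Z(\mathcal H_{r,n}(\mathbb K))^{(k)},\qquad \dim_K Z(\mathcal H_{r,p,n}(K))=\dim_{\mathbb K}Z(\mathcal H_{r,p,n}(\mathbb K)).$$

In words: do these centers keep their generic size when the parameters are specialized? The answer is yes. Let $P_s(m)$ be the number of $s$-multipartitions of $m$, that is, of $s$-tuples of partitions of total size $m$, with $P_s(m)=0$ if $m\notin\mathbb Z_{\ge0}$. For instance $P_r(1)=r$, and $P_2(2)=5$ (two partitions of $2$ in either slot, and one box in each). Let $J_2(t)=t^2\prod_{\ell\mid t,\ \ell\text{ prime}}(1-\ell^{-2})$, the number of pairs generating $\mathbb Z/t$; so $J_2(1)=1$, $J_2(2)=3$.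

**Theorem A.** In this setting, for $k\in\mathbb Z/p$ let $e=p/\gcd(p,k)$ be the order of $\varepsilon^k$. Then for $F\in\{K,\mathbb K\}$
$$\dim_F Z(\mathcal H_{r,n}(F))^{(k)}=P_{r/e}(n/e),\qquad \dim_F Z(\mathcal H_{r,p,n}(F))=\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)\,P_{r/t}(n/t).$$
In particular the conjecture holds.

**Theorem B.** Let $R$ be any commutative ring, $e\mid r$, and let $\zeta\in R$ satisfy $\zeta^e=1$ and $1-\zeta^t\in R^\times$ for $1\le t<e$. Let $q,Q_1,\dots,Q_{r/e}\in R^\times$ ($q=1$ allowed). Let $H_n(R)$ be the Ariki–Koike algebra with parameters $q$ and $Q_j\zeta^i$ ($1\le i\le e$), and let $\sigma(T_0)=\zeta T_0$, $\sigma(T_i)=T_i$ ($i\ge1$).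

1. $H_n/[H_n,H_n]_\sigma$ is $R$-free, with explicit basis the elements $E_s$ of Section 5 for which $s$ is sorted and all $\ell_i,a_i$ are divisible by $e$. Its rank is $P_{r/e}(n/e)$.
2. $\{z\mid zh=\sigma(h)z\ \forall h\}$ is $R$-free of rank $P_{r/e}(n/e)$ and commutes with base change.
3. If moreover $e=p$ and $\zeta=\varepsilon$, then $Z(\mathcal H_{r,p,n}(R))$ is a finitely generated projective $R$-module of constant rank $\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)P_{r/t}(n/t)$, commuting with base change.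

For $\zeta=1$ (that is, $e=1$) this shows again that $\dim Z(\mathcal H_{r,n})$ does not depend on the parameters.

Three published results are used. Ariki–Koike (Adv. Math. 106, 1994): the elements $L_1^{c_1}\cdots L_n^{c_n}T_w$ ($0\le c_i<r$, $w\in S_n$) form a basis over the ground ring. Ariki–Koike, and Ariki (J. Algebra 169, 1994): the semisimple representation theory recalled in Section 10. Malle–Mathas (J. Algebra 205, 1998): if $q$ and all cyclotomic parameters are invertible, the Ariki–Koike algebra is symmetric.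

## 3. Two cases by hand, and what deformation alone gives

**The case $n=1$.** Here $\mathcal H_{r,1}(K)=K[T_0]/\prod_j(T_0^p-Q_j^p)$ is commutative of dimension $r$ and $T_0$ is a unit. For $k=0$ the twisted center is everything, of dimension $r=P_r(1)$. For $k\ne0$, $zT_0=\varepsilon^kT_0z$ forces $(1-\varepsilon^k)T_0z=0$, so $z=0$, in agreement with $P_{r/e}(1/e)=0$. The subalgebra generated by $T_0^p$ has dimension $d=\frac1pP_r(1)$.

**The case $p=2$, $d=1$, $n=2$.** Now $\varepsilon=-1$, $2\in K^\times$, $T_0^2=Q^2$ with $Q=Q_1$, and $\dim\mathcal H_{2,2}(K)=2^2\cdot2!=8$. Write $q=\xi$. Since $T_0^2$ is a scalar, conjugation by $T_0$ interchanges $T_1$ and $T_u$. These two commute: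
$$T_1T_u=T_1T_0^{-1}T_1T_0=Q^{-2}T_1T_0T_1T_0=Q^{-2}T_0T_1T_0T_1=T_uT_1 .$$
So $A=\mathcal H_{2,2,2}(K)$ is commutative and spanned by $1,T_1,T_u,T_1T_u$. As $A+AT_0$ is a subalgebra containing all generators, it is everything; counting dimensions, $\dim A=4$, these four elements are a basis, and $\mathcal H_{2,2}(K)=A\oplus AT_0$. Hence $\dim Z(A)=4$, and the formula gives $\frac12\big(P_2(2)+3P_1(1)\big)=\frac12(5+3)=4$.

Now take $k=1$, so $e=2$; we seek $z=a+bT_0$ with $a,b\in A$, $zT_0=-T_0z$ and $zT_1=T_1z$. The first condition says that $a$ and $b$ change sign when $T_1,T_u$ are interchanged, so $a=\alpha(T_1-T_u)$ and $b=\beta(T_1-T_u)$. The second holds for $a$. For $bT_0$ it reads $bT_uT_0=bT_1T_0$, that is, $\beta(T_1-T_u)^2=0$. But $(T_1-T_u)^2=(q-1)(T_1+T_u)+2q-2T_1T_u\ne0$. So $\beta=0$, and the twisted center is the line spanned by $T_1-T_u$, whatever $\xi$ is. Indeed $P_1(1)=1$.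

**Deformation.** The first thing to try in general is to view the twisted center as the kernel of a matrix over $\mathcal O$. Let $H_{(j)}=\{h:\sigma(h)=\varepsilon^jh\}$ for $j\in\mathbb Z/p$. Consider the Ariki–Koike algebra over $\mathcal O$ with parameters $\hat\xi,\hat Q_m$. In its basis $L_1^{c_1}\cdots L_n^{c_n}T_w$ every element is an eigenvector of $\sigma$, with eigenvalue $\varepsilon^{\sum c_i}$. The basis elements with $\sum c_i\equiv j$ thus give a basis of $H_{(j)}$ over both $\mathbb K$ and $K$. For fixed $j,k$, the space $Z^{(k)}\cap H_{(j)}$ is the kernel of $z\mapsto(zT_i-\sigma^k(T_i)z)_{0\le i<n}$ on $H_{(j)}$: the set of $h$ with $zh=\sigma^k(h)z$ is a subalgebra, so the generators suffice. This map is given by one matrix over $\mathcal O$; minors that vanish over $\mathbb K$ vanish at $x=0$, so its rank over $K$ is at most its rank over $\mathbb K$. Therefore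
$$\dim_K Z(\mathcal H_{r,n}(K))^{(k)}\cap H_{(j)}\ \ge\ \dim_{\mathbb K}Z(\mathcal H_{r,n}(\mathbb K))^{(k)}\cap H_{(j)}\qquad\text{for all }j,k.\tag{3}$$
If $zh=\sigma^k(h)z$ for all $h$, then $\sigma(z)\sigma(h)=\sigma^k(\sigma(h))\sigma(z)$. So $Z^{(k)}$ is $\sigma$-stable and is the direct sum of its intersections with the $H_{(j)}$. Summing (3) over $j$ gives $\dim_KZ^{(k)}\ge\dim_{\mathbb K}Z^{(k)}$, an inequality that comes with the statement of the problem as known.

This is where the approach stops: a rank can drop. It really does drop when a parameter vanishes. Take $n=d=1$, $p>1$, and allow $Q_1=0$. Then $H=K[T_0]/(T_0^p)$, and $zT_0=\varepsilon T_0z$ means $T_0z=0$, so $Z^{(1)}=KT_0^{p-1}\ne0$. Over $\mathbb K$ we have $T_0^p=x^p$, a unit, and $Z^{(1)}=0$, which is also the value $P_1(1/p)=0$. So invertibility of the $Q_j$ cannot be dropped, and any proof of the upper bound must use it.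

What is missing is $\dim_KZ(\mathcal H_{r,n}(K))^{(k)}\le P_{r/e}(n/e)$. By Lemma 1 and the theorem of Malle–Mathas, it suffices to span the twisted cocenter by $P_{r/e}(n/e)$ elements.

## 4. Commuting $T_i$ past powers of the Jucys–Murphy elements

From here to the end of Section 8, $R$ is a commutative ring, $q\in R^\times$, $\mathrm Q_1,\dots,\mathrm Q_r\in R$, and $\zeta,\sigma$ are as in Section 2. Invertibility of the $\mathrm Q_i$ is not assumed yet.

**Step 1: which elements commute.** This step records what may be moved freely: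
$$\begin{gathered}\text{for } i\ge1,\ T_i\text{ commutes with }L_j\ (j\ne i,i+1)\text{ and with }L_iL_{i+1};\\ L_j\text{ commutes with }H_{j-1};\quad\text{the }L_j\text{ commute with each other.}\end{gathered}\tag{4}$$
For $j<i$ the first claim holds since $L_j\in H_j$ and $T_i$ commutes with $T_0,\dots,T_{i-2}$. For $j=i+2$, note $L_{i+2}=q^{-2}T_{i+1}T_iL_iT_iT_{i+1}$ and
$$T_i\,T_{i+1}T_iL_iT_iT_{i+1}=T_{i+1}T_iT_{i+1}L_iT_iT_{i+1}=T_{i+1}T_iL_iT_{i+1}T_iT_{i+1}=T_{i+1}T_iL_iT_iT_{i+1}\,T_i .$$
For $j>i+2$, $L_j$ is obtained from $L_{i+2}$ by multiplying on both sides with $T_{i+2},\dots,T_{j-1}$, which commute with $T_i$. Next, $T_0$ commutes with $L_2=q^{-1}T_1T_0T_1$ by the length-4 relation, hence with all $L_j$, $j\ge2$. So $L_j$ commutes with $T_0,\dots,T_{j-2}$, that is, with $H_{j-1}$, and the $L_j$ commute with each other. Finally $T_iL_iL_{i+1}=q^{-1}T_iL_iT_iL_iT_i=L_{i+1}L_iT_i$.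

**Step 2: moving $T_i$ past $L_{i+1}^a$.** This step supplies the exchange rule behind all later reductions. We have $L_{i+1}T_i=q^{-1}T_iL_iT_i^2=T_iL_i+(q-1)L_{i+1}$ and $T_iL_{i+1}=q^{-1}T_i^2L_iT_i=L_iT_i+(q-1)L_{i+1}$. For $a\ge0$,
$$T_iL_{i+1}^a=L_i^aT_i+(q-1)\sum_{t=1}^aL_{i+1}^tL_i^{a-t},\qquad L_{i+1}^aT_i=T_iL_i^a+(q-1)\sum_{t=1}^aL_{i+1}^tL_i^{a-t}.\tag{5}$$
Indeed, multiplying the first formula on the right by $L_{i+1}$ turns $L_i^aT_i$ into $L_i^{a+1}T_i+(q-1)L_{i+1}L_i^a$ and each $L_{i+1}^tL_i^{a-t}$ into $L_{i+1}^{t+1}L_i^{a-t}$; together this is the formula for $a+1$. The second formula follows in the same way by multiplying on the left.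

**Step 3: the error in conjugating $L_i^a$ to $L_{i+1}^a$.** This step measures how far $L_{i+1}^a$ is from $T_iL_i^aT_i^{-1}$. For $a\ge1$, inserting $T_i^{-1}=q^{-1}T_i-(1-q^{-1})$ and (5),
$$T_i^{-1}L_{i+1}^a=q^{-1}L_i^aT_i+(1-q^{-1})\sum_{t=1}^{a-1}L_{i+1}^tL_i^{a-t}=L_i^aT_i^{-1}+(1-q^{-1})\sum_{t=0}^{a-1}L_{i+1}^tL_i^{a-t},$$
where the last equality uses $q^{-1}T_i=T_i^{-1}+(1-q^{-1})$. Multiplying by $T_i$ on the left,
$$L_{i+1}^a-T_iL_i^aT_i^{-1}=(1-q^{-1})\sum_{t=0}^{a-1}T_iL_{i+1}^tL_i^{a-t}.\tag{6}$$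

## 5. Products of colored cycles, and the error term that obstructs sorting

Write $C_n=H_n/[H_n,H_n]_\sigma$, with $\equiv$ for equality in $C_n$.

**Definition 3.** For $m\ge0$, $\ell\ge1$, $a\ge0$ put
$$c_{m,\ell}=T_{m+\ell-1}T_{m+\ell-2}\cdots T_{m+1}\ (c_{m,1}=1),\qquad B_{m;\ell,a}=c_{m,\ell}L_{m+1}^a\in H_{m+\ell}.$$
Let $\mathcal P=\{(\ell,a):\ell\ge1,\ 0\le a\le r-1\}$. For a sequence $s=(\alpha_1,\dots,\alpha_\kappa)$ in $\mathcal P$ with $\alpha_i=(\ell_i,a_i)$ and $\sum\ell_i=n$, put $m_i=\ell_1+\dots+\ell_{i-1}$ and $E_s=\prod_iB_{m_i;\alpha_i}$.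

Both $c_{m,\ell}$ and $B_{m;\ell,a}$ commute with $H_m$: the factors $T_{m+1},\dots,T_{m+\ell-1}$ commute with $T_0,\dots,T_{m-1}$, and $L_{m+1}$ commutes with $H_m$ by (4). Since $B_{m_i;\alpha_i}\in H_{m_{i'}}$ for $i<i'$, the factors of $E_s$ commute pairwise.

**Example 3.** If $q=1$ and $f=X^r-1$, then $H_n$ is the group algebra of $C_r\wr S_n$. There $B_{m;\ell,a}$ is an $\ell$-cycle on $m+1,\dots,m+\ell$ of color $a$, and $E_s$ is a product of disjoint colored cycles on consecutive intervals. For $n=2$ the $E_s$ are the elements $T_1L_1^a$, from $s=((2,a))$, and $L_1^{a'}L_2^{a}$, from $s=((1,a'),(1,a))$.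

There are too many $E_s$: reordering $s$ should not give anything new. In the group one conjugates by a permutation that interchanges two intervals. The sensible first attempt is to do the same with the corresponding $T_\omega$, which is allowed by (2) since $\sigma(T_\omega)=T_\omega$. Try it for $n=2$ on $L_2^aL_1^{a'}$ with $a>a'$. By (6),
$$L_2^aL_1^{a'}=T_1L_1^aT_1^{-1}L_1^{a'}+(1-q^{-1})\sum_{t=0}^{a-1}T_1L_2^tL_1^{a-t+a'} .\tag{7}$$
If $q=1$, the sum disappears, and conjugating by $T_1$ gives $L_1^aT_1^{-1}L_1^{a'}T_1=L_1^aL_2^{a'}$: the two cycles have changed places. If $q\ne1$, this stops in two places. The sum in (7) remains, and $T_1^{-1}L_1^{a'}T_1$ need not be $L_2^{a'}$. Already for $a=1$, $a'=0$ we get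
$$L_2=q^{-1}T_1L_1T_1\equiv q^{-1}L_1T_1^2=L_1+(1-q^{-1})L_1T_1\equiv L_1+(1-q^{-1})\zeta\,T_1L_1 .$$

Look at the shape of the errors. By (5), $T_1L_2^t=L_1^tT_1+(q-1)\sum_{u=1}^tL_2^uL_1^{t-u}$. So each term of the sum in (7) either has last exponent (that of $L_2$) strictly below $a$, or contains $T_1$ between powers of $L_1$; by (1) the latter becomes a multiple of $T_1$ times a power of $L_1$, a single longer cycle. The exponents of $L_1$ are not controlled at all: they may exceed $r-1$ and must be reduced with $f$. So we should keep track only of the *last* cycle, leave everything before it arbitrary, and choose an order on $\mathcal P$ in which lengthening the last cycle, or lowering its exponent, moves it up.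

**Definition 4.** Order $\mathcal P$ totally by
$$(\ell,a)<(\ell',a')\iff\ell<\ell'\ \text{ or }\ (\ell=\ell'\text{ and }a>a').$$
A sequence $s$ is *sorted* if $\alpha_1\le\alpha_2\le\dots\le\alpha_\kappa$. For $\alpha=(\ell,a)\in\mathcal P$ let $U^\alpha\subset C_n$ (resp. $U^{>\alpha}$) be the sum of the images of $B_{n-\ell';\ell',a'}H_{n-\ell'}$ over all $(\ell',a')\ge\alpha$ (resp. $>\alpha$) in $\mathcal P$ with $\ell'\le n$. Put $U_{\ge\ell}=U^{(\ell,r-1)}$.

The order begins $(1,r-1)<(1,r-2)<\dots<(1,0)<(2,r-1)<\cdots$. For $n=2$ the sorted sequences give $T_1L_1^a$ and $L_1^{a'}L_2^a$ with $a'\ge a$. Note that $(\ell,r-1)$ is the smallest pair with first entry $\ell$, so $U_{\ge\ell}$ collects everything with last cycle of length at least $\ell$.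

## 6. The bimodules $H_i^{\le b}$ and their images in the cocenter

To control the last exponent we need, inside $H_i$, the elements in which $L_i$ occurs with exponent at most $b$.

**Definition 5.** For $i\ge1$, $b\ge0$ let
$$H_i^{\le b}=H_{i-1}T_{i-1}H_{i-1}+\sum_{c=0}^bL_i^cH_{i-1},$$
where the first summand (meaning the span of the products) is omitted if $i=1$.

Since $L_i$ commutes with $H_{i-1}$, this is an $H_{i-1}$-bimodule. It increases with $b$, and for $i\ge1$ we have $H_iT_iH_i+H_i\subset H_{i+1}^{\le b}$. For $i=1$ it is the span of $1,T_0,\dots,T_0^b$.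

**Lemma 2.** Let $i\ge1$, $b\ge0$.

* (i) $L_{i+1}^bT_i$ and $T_iL_{i+1}^b$ lie in $H_{i+1}^{\le b}$.
* (ii) If $y\in H_i^{\le b}$, then $T_iyT_i$, $T_iyT_i^{-1}$, $T_i^{-1}yT_i$ lie in $H_{i+1}^{\le b}$.
* (iii) $H_i^{\le r-1}=H_i$.
* (iv) If $a\ge1$, $1\le j\le m$ and $G_j=T_mT_{m-1}\cdots T_j$, then $L_{m+1}^a-G_jL_j^aG_j^{-1}\in H_{m+1}^{\le a-1}$.

*Proof.* (i) is read off from (5).

(ii) Since $T_i^{-1}=q^{-1}T_i-(1-q^{-1})$ and $T_iy,\,yT_i\in H_iT_iH_i$, it suffices to treat $T_iyT_i$. Let first $y=hT_{i-1}h'$ with $i\ge2$ and $h,h'\in H_{i-1}$. These commute with $T_i$, so $T_iyT_i=hT_iT_{i-1}T_ih'=hT_{i-1}T_iT_{i-1}h'\in H_iT_iH_i$. Let next $y=L_i^ch$ with $c\le b$, $h\in H_{i-1}$. Then $T_iyT_i=T_iL_i^cT_ih$, and by the second formula in (5)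
$$T_iL_i^cT_i=L_{i+1}^cT_i^2-(q-1)\sum_{t=1}^cL_i^{c-t}L_{i+1}^tT_i .$$
Here $L_{i+1}^cT_i^2=(q-1)L_{i+1}^cT_i+qL_{i+1}^c$. By (i) all terms lie in $H_{i+1}^{\le c}$, which is stable under multiplication by $L_i^{c-t}$ and $h$.

(iii) We use induction on $i$. For $i=1$, $f$ is monic of degree $r$. Let $M=H_{i+1}^{\le r-1}$. It contains $1$ and is an $H_i$-bimodule. By (i), $T_iL_{i+1}^cH_i\subset M$ for $c\le r-1$. By the induction hypothesis and (ii), $T_iH_iT_iH_i=T_iH_i^{\le r-1}T_iH_i\subset M$. So $T_iM\subset M$ and $M$ is a left ideal of $H_{i+1}$ containing $1$.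

(iv) For $j=m$, formula (6) writes the difference as a combination of $T_mL_{m+1}^tL_m^{a-t}$ with $t\le a-1$, and these lie in $H_{m+1}^{\le t}H_m\subset H_{m+1}^{\le a-1}$ by (i). For $j<m$ we use induction on $m$: $L_m^a-(T_{m-1}\cdots T_j)L_j^a(T_{m-1}\cdots T_j)^{-1}\in H_m^{\le a-1}$. Conjugating by $T_m$ and applying (ii) gives $T_mL_m^aT_m^{-1}-G_jL_j^aG_j^{-1}\in H_{m+1}^{\le a-1}$. Add the case $j=m$. $\square$

The next lemma translates membership in $H_{m+1}^{\le b}$ into membership in $U^{(\ell,b)}$.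

**Lemma 3.** Let $1\le\ell\le n$, $m=n-\ell$, $c=c_{m,\ell}$.

* (i) If $m\ge1$, the image of $cH_mT_mH_m$ in $C_n$ lies in $U_{\ge\ell+1}$.
* (ii) For $0\le b\le r-1$ the image of $cH_{m+1}^{\le b}$ lies in $U^{(\ell,b)}$.

In particular the image of $cH_{m+1}$ lies in $U_{\ge\ell}$, and (for $\ell=1$) $C_n=U_{\ge1}$.

*Proof.* Induction on $m$. (i) For $h,h'\in H_m$, since $c$ commutes with $H_m$, rule (1) gives $chT_mh'=hcT_mh'\equiv cT_mh'\sigma(h)$. Now $cT_m=T_{n-1}\cdots T_{m+1}T_m=c_{m-1,\ell+1}$, so the result is in $c_{m-1,\ell+1}H_m$. The "in particular" statement for $m-1$ and $\ell+1$ puts its image in $U_{\ge\ell+1}$.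

(ii) The set $cH_{m+1}^{\le b}$ is the sum of $cH_mT_mH_m$ (absent if $m=0$), handled by (i) and $U_{\ge\ell+1}\subset U^{(\ell,b)}$, and of the sets $cL_{m+1}^{b'}H_m=B_{m;\ell,b'}H_m$ with $b'\le b$. For the latter, $(\ell,b')\ge(\ell,b)$.

The "in particular" is (ii) for $b=r-1$ together with Lemma 2(iii). For $\ell=1$ we have $c=1$ and $H_{m+1}=H_n$. $\square$

## 7. Interchanging two cycles modulo later terms

**Lemma 4 (key lemma).** Let $\alpha=(\ell,a)<\beta=(\ell',a')$ in $\mathcal P$ with $\ell+\ell'\le n$, and put $m=n-\ell$, $m'=m-\ell'$. Let $w\in H_{m'}$. Then the image of $B_{m;\ell,a}\,B_{m';\ell',a'}\,w$ in $C_n$ lies in $U^{>\alpha}$.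

So if the last cycle is smaller than the one before it, the product can be rewritten with a strictly larger last cycle. Note $\ell'\ge\ell$. Put
$$j=m-\ell+1\ge1,\quad c=c_{m,\ell}=T_{n-1}\cdots T_{m+1},\quad c'=c_{m-\ell,\ell}=T_{m-1}\cdots T_j,\quad v=B_{m';\ell',a'}w\in H_m,$$
with $c=c'=1$ if $\ell=1$, and let $G_j=T_m\cdots T_j$ (note $j\le m$).

**Step 1: replace $L_{m+1}^a$ by a true conjugate of $L_j^a$.** The purpose is to pay the error of (6) at once. By Lemma 2(iv) (trivially if $a=0$), $cL_{m+1}^av-cG_jL_j^aG_j^{-1}v\in cH_{m+1}^{\le a-1}H_m=cH_{m+1}^{\le a-1}$. By Lemma 3(ii) its image lies in $U^{(\ell,a-1)}\subset U^{>\alpha}$. Hence, modulo $U^{>\alpha}$,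
$$B_{m;\ell,a}\,v\equiv c\,G_jL_j^aG_j^{-1}\,v .$$

**Step 2: the interchanging permutation.** We want to conjugate by the element that swaps the interval of the last cycle with the interval of equal length before it. Let $\omega\in S_n$ interchange $\{j,\dots,m\}$ and $\{m+1,\dots,n\}$ (both of size $\ell$), preserving order in each, and fix $1,\dots,j-1$. Then $\omega^2=1$. Four facts are needed.

**(a) $T_\omega$ interchanges $c$ and $c'$.** For $1\le i\le\ell-1$ we have $\omega s_{m-\ell+i}=s_{m+i}\omega$ and $\omega s_{m+i}=s_{m-\ell+i}\omega$. As $\omega$ is increasing on both intervals, these elements have length $\mathrm{len}(\omega)+1$. So $T_\omega T_{m-\ell+i}=T_{m+i}T_\omega$ and $T_\omega T_{m+i}=T_{m-\ell+i}T_\omega$, and therefore $T_\omega^{-1}cT_\omega=c'$ and $T_\omega^{-1}c'T_\omega=c$.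

**(b) $T_\omega$ commutes with what comes earlier.** $T_\omega$ lies in the subalgebra generated by $T_j,\dots,T_{n-1}$, so it commutes with $H_{j-1}=H_{m-\ell}$.

**(c) Conjugating powers of $L_j$ by $T_\omega$.** This identifies the conjugate in Step 1 as a conjugate by $T_\omega$, and controls the conjugate in the other direction. Let $g=s_ms_{m-1}\cdots s_j$, so that $g(j)=m+1$, $g(i)=i-1$ for $j<i\le m+1$, $g$ fixes all other points, and $T_g=G_j$. Put $\rho=g^{-1}\omega$. Since $\omega(j)=m+1$, $\rho$ fixes $1,\dots,j$, so it is a product of $s_{j+1},\dots,s_{n-1}$.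

Lengths add in $\omega=g\rho$. To see this, count inversions of $g\rho$ at pairs $u<u'$. If $u,u'>j$: as $\rho$ permutes $\{j+1,\dots,n\}$ and $g$ is increasing there, these are the inversions of $\rho$, and all inversions of $\rho$ arise. If $u\le j$: $\rho$ fixes $u$ and permutes both $\{1,\dots,j\}$ (trivially) and $\{j+1,\dots,n\}$, so the number of inversions $(u,u')$ is the same as for $g$. And $g$ has no inversions with $u>j$. Hence $\mathrm{len}(\omega)=\mathrm{len}(g)+\mathrm{len}(\rho)$ and $T_\omega=G_jT_\rho$. Taking inverses, $\omega=\omega^{-1}=\rho^{-1}g^{-1}$, so $T_\omega=T_{\rho^{-1}}T_{g^{-1}}$ with $T_{g^{-1}}=T_jT_{j+1}\cdots T_m$.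

The elements $T_\rho,T_{\rho^{-1}}$ are products of $T_{j+1},\dots,T_{n-1}$, so they commute with $L_j$ and, if $j\ge2$, with $T_{j-1}$. Therefore
$$T_\omega L_j^aT_\omega^{-1}=G_jL_j^aG_j^{-1},\qquad T_\omega^{-1}L_j^bT_\omega=(T_j\cdots T_m)^{-1}L_j^b(T_j\cdots T_m)\in H_{m+1}^{\le b}\quad(b\ge0).$$
The last inclusion is Lemma 2(ii) applied successively for $T_j,T_{j+1},\dots,T_m$, starting from $L_j^b\in H_j^{\le b}$.

**(d) Conjugating $T_{j-1}$ by $T_\omega$, if $j\ge2$.** This is needed when the cycle before the last is the longer one, and $T_{j-1}$ links the swapped interval to the rest. Put $h=T_{j-1}T_j\cdots T_{m-1}\in H_m$. Then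
$$T_\omega^{-1}T_{j-1}T_\omega=(T_j\cdots T_m)^{-1}T_{j-1}(T_j\cdots T_m)=hT_mh^{-1}.$$
The first equality was prepared in (c). For the second let $\delta=hT_m=T_{j-1}\cdots T_m$. For $j-1\le i\le m-1$, moving $T_i$ leftward through $\delta$ up to $T_iT_{i+1}$ and using $T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1}$ gives $\delta T_i=T_{i+1}\delta$. So $T_{j-1}(T_j\cdots T_m)h=\delta h=(T_j\cdots T_m)\delta=(T_j\cdots T_m)hT_m$.

**Step 3: conjugate.** Now the swap is performed in the cocenter. By Step 1, (c), rule (2) for the $\sigma$-fixed unit $T_\omega$, and (a), modulo $U^{>\alpha}$,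
$$B_{m;\ell,a}v\equiv cT_\omega L_j^aT_\omega^{-1}v\equiv(T_\omega^{-1}cT_\omega)\,L_j^a\,T_\omega^{-1}vT_\omega=c'L_j^a\,T_\omega^{-1}vT_\omega .\tag{8}$$
It remains to see that the right side lies in $U^{>\alpha}$.

**Step 4: the case $\ell'>\ell$.** Here the last cycle gets longer. We have $m-\ell\ge m'+1\ge1$, so $j\ge2$, and
$$v=T_{m-1}\cdots T_{m'+1}L_{m'+1}^{a'}w=c'\,T_{m-\ell}\,w',\qquad w'=T_{m-\ell-1}\cdots T_{m'+1}L_{m'+1}^{a'}w\in H_{m-\ell}.$$
As $m-\ell=j-1$, facts (a), (d), (b) give $T_\omega^{-1}vT_\omega=c\cdot hT_mh^{-1}\cdot w'$. Since $c$ commutes with $c',L_j\in H_m$, the right side of (8) is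
$$c'L_j^a\,c\,hT_mh^{-1}w'=c\cdot c'L_j^ah\,T_m\,h^{-1}w'\in cH_mT_mH_m .$$
By Lemma 3(i) its image lies in $U_{\ge\ell+1}\subset U^{>\alpha}$.

**Step 5: the case $\ell'=\ell$, $a'<a$.** Here the last exponent drops. We have $m'=m-\ell=j-1$ and $v=c'L_j^{a'}w$ with $w\in H_{j-1}$. By (a), (b), (c) the right side of (8) is
$$c'L_j^a\,c\,(T_\omega^{-1}L_j^{a'}T_\omega)\,w\in cH_mH_{m+1}^{\le a'}H_m=cH_{m+1}^{\le a'}.$$
By Lemma 3(ii) its image lies in $U^{(\ell,a')}$, and $(\ell,a')>(\ell,a)$ because $a'<a$. These are the only two cases, since $\alpha<\beta$. $\square$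

## 8. Sorted products span, and most of them vanish

**Proposition 5.** $C_n$ is spanned over $R$ by the images of the $E_s$ with $s$ sorted.

*Proof.* Induction on $n$. For $n=0$, $C_0=R$ is spanned by the empty product. Let $n\ge1$. By Lemma 3, $C_n=U_{\ge1}=U^{(1,r-1)}$. Only finitely many $\alpha=(\ell,a)\in\mathcal P$ have $\ell\le n$, and we show by descending induction on $\alpha$ that $U^\alpha$ is spanned by sorted $E_s$. The start is $U^{>(n,0)}=0$.

We have $U^\alpha=U^{>\alpha}+\mathrm{im}(B_\alpha H_m)$ with $m=n-\ell$ and $B_\alpha=B_{m;\ell,a}$, and $U^{>\alpha}$ is already spanned by sorted $E_s$. To use the induction on $n$ we must know that twisted commutators of $H_m$ can be discarded behind $B_\alpha$. For $h,h'\in H_m$ the element $B_\alpha$ commutes with $h$, so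
$$B_\alpha(hh'-h'\sigma(h))=hB_\alpha h'-B_\alpha h'\sigma(h)\equiv0 .$$
Hence, by Proposition 5 for $m<n$, transported along the homomorphism from the abstract $H_m$, $\mathrm{im}(B_\alpha H_m)$ is spanned by the images of $B_\alpha E_{s'}$ with $s'$ sorted of total length $m$. If $s'$ is empty or its last entry is $\le\alpha$, then $B_\alpha E_{s'}=E_{(s',\alpha)}$ and $(s',\alpha)$ is sorted. Otherwise the last entry of $s'$ is some $\beta=(\ell',a')>\alpha$, and $E_{s'}=B_{m';\beta}w$ with $m'=m-\ell'$ and $w\in H_{m'}$. By Lemma 4, $B_\alpha E_{s'}$ has image in $U^{>\alpha}$. $\square$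

So far the twist has played no role in the size: there are $P_r(n)$ sorted $s$. It enters now, together with the invertibility of the parameters.

**Lemma 6.** Assume all $\mathrm Q_i\in R^\times$. For $s=(\alpha_1,\dots,\alpha_\kappa)$ with $\alpha_i=(\ell_i,a_i)$ we have $(1-\zeta^{a_i})E_s\equiv0$ and $(1-\zeta^{\ell_i})E_s\equiv0$ for all $i$.

*Proof.* Let $B_i=B_{m_i;\alpha_i}$ and $E_s=B_iE'$, where $E'$ is the product of the other factors and commutes with $B_i$. As $\sigma(B_i)=\zeta^{a_i}B_i$, rule (1) gives $E_s=B_iE'\equiv E'\sigma(B_i)=\zeta^{a_i}E_s$.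

For the second relation we move another element around. Let $z=L_{m_i+1}\cdots L_{m_i+\ell_i}$. It is invertible, because $T_0$ and all $T_j$ are. It commutes with $B_i$, since by (4) each $T_j$ with $m_i<j<m_i+\ell_i$ commutes with $L_jL_{j+1}$ and with the remaining $L$'s. It commutes with $B_{i'}$ for $i'<i$, because $B_{i'}\in H_{m_i}$ and $L_{m_i+1},L_{m_i+2},\dots$ commute with $H_{m_i}$. It commutes with $B_{i'}$ for $i'>i$, because $z\in H_{m_{i'}}$. So $z$ commutes with $E_s$, and since $\sigma(z)=\zeta^{\ell_i}z$,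
$$E_s=z\cdot z^{-1}E_s\equiv z^{-1}E_s\,\sigma(z)=\zeta^{\ell_i}E_s .\qquad\square$$

Compare this with the example $H=K[T_0]/(T_0^p)$ of Section 3: there $[H,H]_\sigma$ is spanned by the $(1-\varepsilon^a)T_0^{a+b}$, so it is $T_0H$, and $E_{((1,0))}=1$ survives. The relation $(1-\zeta^{\ell_1})E_s\equiv0$ fails exactly because $z=L_1=T_0$ is not invertible.

**Corollary 7.** Assume all $\mathrm Q_i\in R^\times$, $e\mid r$, $\zeta^e=1$ and $1-\zeta^t\in R^\times$ for $1\le t<e$. Then $C_n$ is spanned by the $E_s$ with $s$ sorted and all $\ell_i,a_i$ divisible by $e$ (call such $s$ good). The number of good $s$ is $P_{r/e}(n/e)$.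

*Proof.* If $e\nmid a_i$ or $e\nmid\ell_i$ for some $i$, then $1-\zeta^{a_i}$ or $1-\zeta^{\ell_i}$ is a unit, and $E_s\equiv0$ by Lemma 6. Proposition 5 gives the first claim. A good $s$ is the same as a multiset of pairs $(e\ell^0,ea^0)$ with $\ell^0\ge1$, $0\le a^0<r/e$ and $\sum\ell^0=n/e$. Collecting the $\ell^0$ with a given $a^0$ into a partition gives an $(r/e)$-multipartition of $n/e$, and every one arises once. $\square$

In the hand example $p=2$, $d=1$, $n=2$, $k=1$ we have $r=e=2$, and the only good sequence is $((2,0))$ with $E_s=T_1$: a one-dimensional cocenter at most.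

## 9. The upper bound over $K$

Return to the setting of the conjecture. Over $K$ all parameters are invertible, so $\mathcal H_{r,n}(K)$ is symmetric by Malle–Mathas. Fix $k$ and apply Corollary 7 with $R=K$, $q=\xi$, $\zeta=\varepsilon^k$, of order $e=p/\gcd(p,k)$. The parameter multiset is stable under $\varepsilon^k$, $e\mid p\mid r$, and $1-\zeta^t\ne0$ for $1\le t<e$. With Lemma 1 for $\sigma'=\sigma^k$,
$$\dim_KZ(\mathcal H_{r,n}(K))^{(k)}\le P_{r/e}(n/e).\tag{9}$$

## 10. Twisted centers in the separated semisimple case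

Now we compute the generic dimension. Let $F$ be a field containing a primitive $p$-th root of unity $\varepsilon$, let $q\in F^\times$ be not a root of unity, and take nonzero parameters $\mathrm Q_{(i,j)}=\varepsilon^i\mathrm Q_j$ ($i\in\mathbb Z/p$, $1\le j\le d$) such that $\mathrm Q_\mu q^c\ne\mathrm Q_{\mu'}$ for $\mu\ne\mu'$ and $|c|<n$. By Ariki–Koike and Ariki, $H=H_n(F)$ is split semisimple; its simple modules $S(\lambda)$ are indexed by the $r$-multipartitions $\lambda$ of $n$, with components labeled by the pairs $\mu=(i,j)$; and $S(\lambda)$ has a basis $v_{\mathfrak t}$ ($\mathfrak t$ a standard $\lambda$-tableau) with $L_iv_{\mathfrak t}=\mathrm{res}_{\mathfrak t}(i)v_{\mathfrak t}$. Here $\mathrm{res}_{\mathfrak t}(i)=\mathrm Q_\mu q^{\mathrm{col}-\mathrm{row}}$ for the node, in component $\mu$, occupied by $i$.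

**This applies to $F=\mathbb K$.** The element $\hat\xi=x+\xi$ is transcendental over $K$, so it is not a root of unity. Suppose $(x^{jn}+Q_j)\varepsilon^i(x+\xi)^c=(x^{j'n}+Q_{j'})\varepsilon^{i'}$ with $|c|<n$. Degrees in $x$ give $c=(j'-j)n$, so $c=0$ and $j=j'$; then $\varepsilon^i=\varepsilon^{i'}$ and $i=i'$ in $\mathbb Z/p$.

**Lemma 8.** Standard tableaux, of any shapes, with equal residue sequences are equal.

*Proof.* By induction on the entries it suffices that distinct addable nodes of a multipartition $\nu$ with $|\nu|\le n-1$ have distinct residues. In the same component their contents $\mathrm{col}-\mathrm{row}$ differ, and $q$ is not a root of unity. In components $\mu\ne\mu'$ the contents differ by at most $|\nu^{(\mu)}|+|\nu^{(\mu')}|\le n-1$ in absolute value, and the separation hypothesis applies. $\square$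

**Step 1: how $\sigma$ permutes the simple modules.** Let $S(\lambda)^{\sigma^k}$ be $S(\lambda)$ with $h$ acting as $\sigma^k(h)$; it is simple. On $v_{\mathfrak t}$, $L_i$ now acts by $\varepsilon^k\mathrm{res}_{\mathfrak t}(i)$. This is the residue of $i$ in the tableau obtained from $\mathfrak t$ by placing component $(i',j)$ in position $(i'+k,j)$. Since residue sequences determine tableaux, $S(\lambda)^{\sigma^k}\cong S(\lambda[k])$, where $\lambda[k]$ is the multipartition shifted in this way.

**Step 2: the twisted center is a sum of lines.** Let $\eta_\lambda$ be the central primitive idempotent belonging to $S(\lambda)$. The element $\sigma^k(\eta_\lambda)$ acts on $S(\mu)$ as $\eta_\lambda$ acts on $S(\mu[k])$, so $\sigma^k(\eta_\lambda)=\eta_{\lambda[-k]}$. Let $\mathrm{Fix}(k)=\{\lambda:\lambda[k]=\lambda\}$ and $z\in Z(H)^{(k)}$. If $\lambda\notin\mathrm{Fix}(k)$, then $z\eta_\lambda=\sigma^k(\eta_\lambda)z=z\sigma^k(\eta_\lambda)$, and multiplying by $\eta_\lambda$ gives $z\eta_\lambda=0$.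 If $\lambda\in\mathrm{Fix}(k)$, then $\sigma^k$ restricts to the matrix algebra $H\eta_\lambda$, where by the Skolem–Noether theorem it is conjugation by a unit $u_\lambda$. By Example 1, $z\eta_\lambda\in Fu_\lambda$. Conversely $u_\lambda\in Z(H)^{(k)}$: for $h\in H\eta_\mu$ with $\mu\ne\lambda$ both $u_\lambda h$ and $\sigma^k(h)u_\lambda$ vanish, as $\sigma^k(\eta_\mu)\ne\eta_\lambda$. Thus $Z(H)^{(k)}=\bigoplus_{\lambda\in\mathrm{Fix}(k)}Fu_\lambda$.

**Step 3: count.** The subgroup $\langle k\rangle\subset\mathbb Z/p$ has order $e=p/\gcd(p,k)$ and acts on the $r$ component labels with $r/e$ orbits of size $e$. A multipartition in $\mathrm{Fix}(k)$ is constant on orbits, so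
$$\dim_FZ(H)^{(k)}=|\mathrm{Fix}(k)|=P_{r/e}(n/e).\tag{10}$$

**Step 4: the degree-zero part.** For $\mathcal H_{r,p,n}$ we need $Z(H)^{(k)}\cap H_{(0)}$, the $\sigma$-invariants in $Z(H)^{(k)}$. The automorphism $\sigma$ preserves $Z(H)^{(k)}$ and permutes the lines $Fu_\lambda$ as it permutes $\mathrm{Fix}(k)$. The point to check is that stabilizers act trivially on the lines. Let the stabilizer of $\lambda$ in $\langle\sigma\rangle$ be generated by $\sigma^g$, acting on $H\eta_\lambda$ as conjugation by a unit $u$. As $\sigma^k$ fixes $\lambda$, $\sigma^k=(\sigma^g)^t$ for some $t$, so $\sigma^k$ acts on $H\eta_\lambda$ as conjugation by $u^t$, whence $Fu_\lambda=Fu^t$, and $\sigma^g(u^t)=uu^tu^{-1}=u^t$. Therefore each $\sigma$-orbit on $\mathrm{Fix}(k)$ contributes exactly one dimension of invariants, spanned by the sum of the images of $u_\lambda$ along the orbit. By Burnside's lemma,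
$$\dim_FZ(H)^{(k)}\cap H_{(0)}=\frac1p\sum_{l\in\mathbb Z/p}|\mathrm{Fix}(k)\cap\mathrm{Fix}(l)|.\tag{11}$$
If $k,l$ generate the subgroup of order $t$, the count of Step 3 gives $|\mathrm{Fix}(k)\cap\mathrm{Fix}(l)|=P_{r/t}(n/t)$, which is $0$ unless $t\mid n$. There are $J_2(t)$ such pairs. Hence
$$\sum_{k\in\mathbb Z/p}\dim_FZ(H)^{(k)}\cap H_{(0)}=\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)P_{r/t}(n/t).\tag{12}$$

**Proof of the first formula of Theorem A.** For $\mathbb K$ it is (10). For $K$, (9) gives $\le$, and (3) summed over $j$ together with (10) gives $\ge$. $\square$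

## 11. From $\mathcal H_{r,n}$ to $\mathcal H_{r,p,n}$

For Theorem B we work over rings, so we first collect what we need about roots of unity.

**Lemma 9.** Let $\zeta\in R$ with $\zeta^e=1$ and $1-\zeta^t\in R^\times$ for $1\le t<e$. Let $\zeta_e$ be a complex primitive $e$-th root of unity. Then $\zeta_e\mapsto\zeta$ defines a ring homomorphism $\mathbb Z[\zeta_e]\to R$. In $R$ we have $e=\prod_{t=1}^{e-1}(1-\zeta^t)\in R^\times$, and in $R[X]$ we have $X^e-1=\prod_{i=1}^e(X-\zeta^i)$.

*Proof.* We have $\prod_{t\mid e}\Phi_t(\zeta)=\zeta^e-1=0$ with the cyclotomic polynomials $\Phi_t$. For $t\mid e$, $t<e$, the element $\Phi_t(\zeta)$ divides the unit $\zeta^t-1$. So $\Phi_e(\zeta)=0$, and $\mathbb Z[\zeta_e]=\mathbb Z[X]/(\Phi_e)$ maps to $R$. The two identities hold in $\mathbb Z[\zeta_e]$ and $\mathbb Z[\zeta_e][X]$ (for the first, evaluate $(X^e-1)/(X-1)$ at $X=1$); apply the homomorphism. $\square$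

For the rest of this section let $R$ be a commutative ring with $\varepsilon\in R$, $\varepsilon^p=1$ and $1-\varepsilon^t\in R^\times$ for $1\le t<p$. For a field this says that $\varepsilon$ is a primitive $p$-th root of unity. Let the parameters be $q$ and $Q_j\varepsilon^i$ with $q,Q_j\in R^\times$, let $\sigma(T_0)=\varepsilon T_0$, and let $A=\mathcal H_{r,p,n}(R)$ be the subalgebra of $H=H_n(R)$ generated by $T_0^p,T_u,T_1,\dots,T_{n-1}$.

An $R$-module with an automorphism $\theta$ satisfying $\theta^p=1$ is the direct sum of its eigenspaces for the eigenvalues $\varepsilon^j$, $j\in\mathbb Z/p$. Put $\pi_j=\frac1p\sum_l\varepsilon^{-jl}\theta^l$. Then $\theta\pi_j=\varepsilon^j\pi_j$. For $l\ne0$ we have $(1-\varepsilon^{l})\sum_j\varepsilon^{jl}=0$, so $\sum_j\varepsilon^{jl}=0$. This gives $\sum_j\pi_j=1$ and shows that $\pi_j$ is $1$ on the $\varepsilon^j$-eigenspace and $0$ on the others. In particular $H=\bigoplus_jH_{(j)}$.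

**Proposition 10.** $A=H_{(0)}$.

*Proof.* First, $T_0AT_0^{-1}=A$. For $n\ge2$, $T_uT_1=T_0^{-1}(T_1T_0T_1)=qT_0^{-1}L_2$ commutes with $T_0$. Conjugating $T_uT_1$ by $T_0$ in both directions therefore gives
$$T_0^{-1}T_uT_0\cdot T_u=T_uT_1,\qquad T_1\cdot T_0T_1T_0^{-1}=T_uT_1 .$$
So $T_0^{-1}T_uT_0=T_uT_1T_u^{-1}\in A$ and $T_0T_1T_0^{-1}=T_1^{-1}T_uT_1\in A$; the inverses lie in $A$ by the quadratic relations. Also $T_0T_uT_0^{-1}=T_1$ and $T_0^{-1}T_1T_0=T_u$, and $T_0$ commutes with $T_0^p$ and with $T_i$, $i\ge2$. For $n=1$ there is nothing to check.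

Next, by Lemma 9 the relation for $T_0$ reads $\prod_j(T_0^p-Q_j^p)=0$, with invertible constant term in $T_0^p$, so $T_0^{-p}\in A$. Hence $\sum_{j=0}^{p-1}AT_0^j$ is a subalgebra, since $AT_0^iAT_0^j=AT_0^{i+j}$ and $T_0^p\in A$. It contains all generators, so it is $H$. As $\sigma$ fixes the generators of $A$, $AT_0^j\subset H_{(j)}$. Comparing components of degree $0$ gives $H_{(0)}=A$. $\square$

**Proposition 11.** $Z(A)=\bigoplus_{k\in\mathbb Z/p}\big(Z(H)^{(k)}\cap H_{(0)}\big)$.

*Proof.* Conjugation $z\mapsto T_0^{-1}zT_0$ preserves $A$, hence $Z(A)$, and its $p$-th power is trivial on $Z(A)$ because $T_0^p\in A$. So $Z(A)$ is the direct sum of the $Z_k=\{z\in Z(A): zT_0=\varepsilon^kT_0z\}$. For $z\in Z_k$ we have $zh=hz=\sigma^k(h)z$ for $h\in A$, and $zT_0=\sigma^k(T_0)z$. As $A$ and $T_0$ generate $H$, $z\in Z(H)^{(k)}$, and $z\in A=H_{(0)}$. Conversely, if $z\in Z(H)^{(k)}\cap H_{(0)}$, then $z\in A$, $zh=\sigma^k(h)z=hz$ for $h\in A$, and $zT_0=\varepsilon^kT_0z$, so $z\in Z_k$. $\square$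

**Proof of the second formula of Theorem A.** The graded inequality (3) is what lets us pass to degree zero. For fixed $k$, the sums over $j$ of the two sides of (3) are $\dim_KZ^{(k)}$ and $\dim_{\mathbb K}Z^{(k)}$, which agree by the first formula. So equality holds in (3) for every $j$, in particular for $j=0$. By Proposition 11, summing over $k$,
$$\dim_KZ(\mathcal H_{r,p,n}(K))=\sum_k\dim_KZ(\mathcal H_{r,n}(K))^{(k)}\cap H_{(0)}=\sum_k\dim_{\mathbb K}Z(\mathcal H_{r,n}(\mathbb K))^{(k)}\cap H_{(0)}=\dim_{\mathbb K}Z(\mathcal H_{r,p,n}(\mathbb K)),$$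
and by (12) this number is $\frac1p\sum_{t\mid\gcd(p,n)}J_2(t)P_{r/t}(n/t)$. This proves Theorem A, and with it the conjecture. $\blacksquare$

## 12. Bases over a universal ring: proof of Theorem B

**Step 1: reduce to one ring.** The purpose is to find a domain over which the spanning set can be tested for independence at its generic point. Let
$$\mathbb A=\mathbb Z[\zeta_e,1/e][q^{\pm1},Q_1^{\pm1},\dots,Q_{r/e}^{\pm1}]$$
with $q,Q_j$ indeterminates. By $\prod_{t=1}^{e-1}(1-\zeta_e^t)=e$, all $1-\zeta_e^t$ with $1\le t<e$ are units in $\mathbb A$. Given $R,\zeta,q,Q_j$ as in Theorem B, Lemma 9 gives $\mathbb Z[\zeta_e]\to R$ and $e\in R^\times$, hence a homomorphism $\mathbb A\to R$ carrying the parameters to the given ones. From the presentation, $H_n(R)=R\otimes_{\mathbb A}H_n(\mathbb A)$. As $C_n$ is the cokernel of the map $H_n\otimes H_n\to H_n$, $h\otimes h'\mapsto hh'-h'\sigma(h)$, right exactness of the tensor product gives $C_n(R)=R\otimes_{\mathbb A}C_n(\mathbb A)$.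

**Step 2: part (1).** We show that the good $E_s$ are independent over $\mathbb A$. By Corollary 7, $C_n(\mathbb A)$ is spanned by the $N=P_{r/e}(n/e)$ elements $E_s$ with $s$ good. Let $F$ be an algebraic closure of $\mathrm{Frac}\,\mathbb A$. The hypotheses of Section 10, with $e,\zeta_e,r/e$ in place of $p,\varepsilon,d$, hold over $F$, because $q,Q_1,\dots,Q_{r/e}$ are algebraically independent. There $H_n(F)$ is split semisimple, hence symmetric, so (10) with $k=1$ and Lemma 1 give $\dim_FF\otimes_{\mathbb A}C_n(\mathbb A)=\dim_FC_n(F)=N$. Thus the $N$ spanning elements are linearly independent over $F$. A relation over $\mathbb A$ is also one over $F$, and $\mathbb A\subset F$; so they are independent over $\mathbb A$ and form an $\mathbb A$-basis. Tensoring with $R$ gives (1).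

**Step 3: part (2).** We dualize. By Malle–Mathas, $H_n(\mathbb A)$ has a symmetrizing form, whose base change is one over $R$. By Lemma 1, $\{z: zh=\sigma(h)z\ \forall h\}$ is identified with $\mathrm{Hom}_R(C_n(R),R)$. Since $C_n(R)$ is free of rank $N$ with a basis that comes from $\mathbb A$, this dual is free of rank $N$ and compatible with base change.

**Step 4: part (3).** We cut out the degree-zero part. Let $e=p$, $\zeta=\varepsilon$. For each $k$ apply (2) to $\sigma^k$, that is, with $\varepsilon^k$ and $e_k=p/\gcd(p,k)$ in place of $\zeta$ and $e$. This is allowed over both $\mathbb A$ and $R$: the parameter multiset is a union of orbits of $\langle\varepsilon^k\rangle$, each with $e_k$ members and of the form $Q\varepsilon^{ki}$ with $Q\in R^\times$, and the required units are among the $1-\varepsilon^t$. So $Z(H)^{(k)}$ is free and commutes with base change from $\mathbb A$, compatibly with $\sigma$. Its degree-zero part is the image of the idempotent $\frac1p\sum_l\sigma^l$. Hence it is a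 direct summand of a free module of finite rank, so finitely generated projective, and it commutes with base change from $\mathbb A$. Over the domain $\mathbb A$ its rank is constant, equal to its dimension over $F$, which is (11); the rank stays constant after base change to $R$. By Proposition 11, $Z(\mathcal H_{r,p,n}(R))=\bigoplus_k\big(Z(H)^{(k)}\cap H_{(0)}\big)$, so it is finitely generated projective of constant rank given by (12). For a homomorphism $R\to S$ both centers are base changes of the one over $\mathbb A$, so $S\otimes_RZ(\mathcal H_{r,p,n}(R))=Z(\mathcal H_{r,p,n}(S))$. $\blacksquare$
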